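# Kähler differentials of linear type and the bound $\mathrm{edim}\le 2\dim-2$

## Regularity of $\mathcal S(\Omega)$ at the extended maximal ideal

Throughout, $k$ is a perfect field of any characteristic, $A$ is a domain essentially of finite type over $k$ (a localization of a finitely generated $k$-algebra), $\Omega=\Omega_{A/k}$ is its module of Kähler differentials, and $S=\mathcal S(\Omega)$ is the symmetric algebra of $\Omega$ over $A$. We write $\mathrm{edim}\,B$ for the minimal number of generators of the maximal ideal of a local ring $B$.

**Theorem 1.** Assume $A$ is local with maximal ideal $\mathfrak m$, and $\Omega$ is of linear type. Then $Q=\mathfrak mS$ is a prime of height $2\dim A-\mathrm{edim}\,A$, and $S_Q$ is regular if and only if $A$ is regular.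

**Corollary 2.** If $\Omega$ is of linear type and normal, then $\mathrm{edim}\,A_{\mathfrak p}\le 2\dim A_{\mathfrak p}-2$ for every non-regular prime $\mathfrak p$ of $A$.

Corollary 2 answers a problem whose source is A. Simis, B. Ulrich and W. V. Vasconcelos, "Tangent Algebras", arXiv:math/0606453 (2006): if $A$ is a local Cohen–Macaulay normal domain essentially of finite type over $k$, and $\Omega$ is of linear type and normal, does the bound $\mathrm{edim}\,A_{\mathfrak p}\le 2\dim A_{\mathfrak p}-2$ follow at every non-regular prime? The answer is yes. The Cohen–Macaulay hypothesis is not needed, and normality of the Rees algebra of $\Omega$ is used only at height-one primes.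

The background is the following known equivalence, which we will not use. Let $A$ be a reduced local Gorenstein ring essentially of finite type over $k$, normal, with $\mathrm{edim}\,A-\dim A\le 3$, and suppose $\Omega$ satisfies the condition $(F_0)$ recalled below. Then $\Omega$ is of linear type and normal if and only if the bound holds at every non-regular prime. The problem asks whether one of these implications survives for Cohen–Macaulay normal domains.

## Linear type, normality and $(F_0)$

Let $E$ be a finitely generated module over a Noetherian domain $A$ with fraction field $F$. Its rank is $\dim_F(E\otimes_AF)$, and $\mu(E)$ is the minimal number of generators when $A$ is local.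

**Definition.** The Rees algebra $\mathcal R(E)$ is the image of $\mathcal S(E)$ in $\mathcal S(E\otimes_AF)$; equivalently, it is $\mathcal S(E)$ modulo its $A$-torsion. The module $E$ is of linear type if $\mathcal S(E)\to\mathcal R(E)$ is an isomorphism, that is, if $\mathcal S(E)$ is $A$-torsion-free. It is normal if $\mathcal R(E)$ is a normal domain. It satisfies $(F_0)$ if $\mu(E_{\mathfrak p})\le\mathrm{rank}\,E+\mathrm{ht}\,\mathfrak p$ for every prime $\mathfrak p$.

Three ideals of $k[x,y]$ show the differences.

- For $E=(x,y)$, $\mathcal S(E)=k[x,y][T_1,T_2]/(yT_1-xT_2)$ is a domain containing $k[x,y]$, so $E$ is of linear type.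
- For $E=(x,y)^2$, $\mathcal S(E)=k[x,y][T_1,T_2,T_3]/(yT_1-xT_2,\ yT_2-xT_3)$. The element $\tau=T_1T_3-T_2^2$ is nonzero, because all relations have coefficients in $(x,y)$. But $xT_1T_3=yT_1T_2=xT_2^2$, so $x\tau=0$. Hence $E$ is not of linear type.
- For $E=(x^2,y^2)$, $\mathcal S(E)=k[x,y][T_1,T_2]/(y^2T_1-x^2T_2)$. The relation is linear in $T_1$ with coprime coefficients, so it is irreducible and $E$ is of linear type. The Rees algebra is $k[x,y][x^2t,y^2t]$. The element $xyt$ of its fraction field has square $x^2t\cdot y^2t$, but it is not in the algebra, because $xy\notin(x^2,y^2)$. So $E$ is not normal.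

For $\Omega$ itself, linear type can fail already in degree one. Let $\mathrm{char}\,k\ne2,3$ and let $A$ be the local ring at the origin of the cusp $y^2=x^3$. Then $\Omega=(A\,dx\oplus A\,dy)/(2y\,dy-3x^2dx)$. Put $\omega=2x\,dy-3y\,dx$. Then $y\omega=x\cdot 2y\,dy-3y^2dx=3x^3dx-3x^3dx=0$. If $\omega=0$, comparing coefficients of $dy$ would give $x\in yA$, which is false because $A/yA=k[x]/(x^3)$. So $\Omega$ has torsion.

## The height of $\mathfrak mS$

From here to the end of the proof of Theorem 1, $A$ is local. Put
$$d=\dim A,\quad n=\mathrm{edim}\,A,\quad \kappa=A/\mathfrak m,\quad e=\mathrm{trdeg}_k\kappa,\quad F=\mathrm{Frac}(A).$$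
If $d=0$, then $A$ is a field, $Q=0$, $S$ is a polynomial ring over a field, and Theorem 1 is trivial. So let $d\ge1$.

**Step 0: $Q$ is prime, of height $2d-n$.** The purpose of this step is to prove the first half of Theorem 1 and to find algebraically independent elements in the residue field of $S_Q$.

The ring $A$ is a localization of a finitely generated $k$-domain at a prime, so $\mathrm{trdeg}_kF=d+e$. Since $k$ is perfect, $F/k$ is separable, and $\Omega\otimes_AF=\Omega_{F/k}$ has dimension $d+e$. Also $\kappa/k$ is separable, hence $0$-smooth, and therefore the sequence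
$$0\to\mathfrak m/\mathfrak m^2\to\Omega\otimes_A\kappa\to\Omega_{\kappa/k}\to0$$
is exact on the left too (Matsumura, *Commutative Ring Theory*, Thm. 25.2). As $\dim_\kappa\Omega_{\kappa/k}=e$, we have
$$\mathrm{rank}\,\Omega=d+e,\qquad \mu(\Omega)=n+e.\tag{1}$$
So far linear type was not used. By (1), $S/Q=\mathcal S_\kappa(\Omega\otimes_A\kappa)$ is a polynomial ring over $\kappa$ in $n+e$ variables. Hence $Q$ is prime and $Q\cap A=\mathfrak m$.

Now use linear type. Since $S$ is torsion-free, it is contained in $S\otimes_AF$, a polynomial ring over $F$ in $d+e$ variables. So $S$ is a domain containing $A$, finitely generated over $A$, and $\mathrm{trdeg}_F\mathrm{Frac}(S)=d+e$. The ring $A$ is universally catenary, so the dimension formula (Matsumura, Thm. 15.6) gives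
$$h:=\mathrm{ht}\,Q=\mathrm{ht}\,\mathfrak m+\mathrm{trdeg}_F\mathrm{Frac}(S)-\mathrm{trdeg}_\kappa\mathrm{Frac}(S/Q)=d+(d+e)-(n+e)=2d-n.\tag{2}$$

Let $K=\mathrm{Frac}(S/Q)$, the residue field of $S_Q$. Fix minimal generators $x_1,\dots,x_n$ of $\mathfrak m$ and let $v_i\in K$ be the image of $dx_i\in\Omega=S_1$. By the exact sequence, the elements $dx_i\otimes1$ are linearly independent over $\kappa$ in the degree-one part of the polynomial ring $S/Q$. So they are part of a set of variables, and $v_1,\dots,v_n$ are algebraically independent over $\kappa$. Put $v=(v_1,\dots,v_n)\in K^n$.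

*Reading (1).* Apply (1) to $A_{\mathfrak p}$ for a prime $\mathfrak p$: the rank of $\Omega$ is $\dim A_{\mathfrak p}+\mathrm{trdeg}_k\kappa(\mathfrak p)$ and $\mu(\Omega_{\mathfrak p})=\mathrm{edim}\,A_{\mathfrak p}+\mathrm{trdeg}_k\kappa(\mathfrak p)$. So $(F_0)$ for $\Omega$ says exactly that $\mathrm{edim}\,A_{\mathfrak p}\le2\dim A_{\mathfrak p}$ for all $\mathfrak p$. The bound in Corollary 2 is stronger by two.

*Curves.* If $d=1$ and $A$ is not regular, then $n\ge2$ and $2d-n\le0$. If $\Omega$ were of linear type, $Q=\mathfrak mS$ would be a nonzero prime of a domain and would have height at least $1$, against (2). So for non-regular one-dimensional $A$ the module $\Omega$ is never of linear type. The cusp is an instance.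

## From Theorem 1 to the bound

The height formula already gives $\mathrm{edim}\,A_{\mathfrak p}\le2\dim A_{\mathfrak p}-1$. The regularity criterion of Theorem 1 gains the missing $1$.

For any prime $\mathfrak p$ of a domain $A$ as in the standing setup, $S_{\mathfrak p}=\mathcal S(\Omega_{A_{\mathfrak p}/k})$, and this is torsion-free if $S$ is. So when $\Omega$ is of linear type, Theorem 1 applies to $A_{\mathfrak p}$: the ideal $\mathfrak pS_{\mathfrak p}$ is a prime lying over $\mathfrak p$, of height $2\dim A_{\mathfrak p}-\mathrm{edim}\,A_{\mathfrak p}$, and the local ring of $S$ there is regular if and only if $A_{\mathfrak p}$ is.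

**Proof of Corollary 2, given Theorem 1.** Here $S=\mathcal R(\Omega)$ is a normal domain. Let $\mathfrak p$ be non-regular. Then $\mathfrak p\ne0$, because $A_{(0)}=F$ is regular. Since $S_{\mathfrak p}$ is a domain containing $A_{\mathfrak p}$, the prime $\mathfrak pS_{\mathfrak p}$ is nonzero, so its height $2\dim A_{\mathfrak p}-\mathrm{edim}\,A_{\mathfrak p}$ is at least $1$. Suppose it is $1$. Then the local ring of $S$ at $\mathfrak pS_{\mathfrak p}$ is a one-dimensional Noetherian normal local domain, hence a discrete valuation ring, hence regular. By Theorem 1, $A_{\mathfrak p}$ is regular, a contradiction. So the height is at least $2$, which is the assertion. $\blacksquare$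

It remains to prove the second half of Theorem 1. One direction is immediate: if $A$ is regular, then $\Omega$ is free because $k$ is perfect, so $S$ is a polynomial ring over $A$ and $S_Q$ is regular. The content is the converse.

## Quadrics of the tangent cone and the cotangent space of $S_Q$

Let $V\subset\kappa[X_1,\dots,X_n]_2$ be the space of quadratic forms in the kernel of $\kappa[X]\to\mathrm{gr}_{\mathfrak m}(A)$, $X_i\mapsto\bar x_i$. For a quadratic form $q$ put $B_q(x,y)=q(x+y)-q(x)-q(y)$. This is bilinear, and $B_q(x,x)=2q(x)$. If $q=\sum r_{ij}X_iX_j$, then $B_q(x,y)=\sum r_{ij}(x_iy_j+x_jy_i)$.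

**Step 1: the cotangent space of $S_Q$.** The purpose is to express $QS_Q/Q^2S_Q$ through $V$ and $v$. Regularity of $S_Q$ is not used here.

*A presentation of $A$.* Write $A=C/\mathfrak a$, where $C$ is the localization of a polynomial ring over $k$ at a prime, with maximal ideal $\mathfrak c$. Choose elements of $\mathfrak a$ whose classes form a basis of $(\mathfrak a+\mathfrak c^2)/\mathfrak c^2$. They are part of a regular system of parameters of $C$, and dividing by them gives $A=R/I$ with $(R,\mathfrak r)$ regular local, essentially of finite type over $k$, and $I\subset\mathfrak r^2$. Then $\mathfrak r/\mathfrak r^2=\mathfrak m/\mathfrak m^2$, so the $x_i$ lift to minimal generators of $\mathfrak r$, still denoted $x_i$. Since $k$ is perfect, $\Omega_{R/k}$ is free, and $\mathbb T=\mathcal S_R(\Omega_{R/k})$ is a polynomial ring over $R$. From $\Omega=\Omega_{R/k}/(I\Omega_{R/k}+R\,dI)$ we get $S=\mathbb T/(I,dI)\mathbb T$.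

*The relations modulo $\mathfrak r^2$.* Any $f\in I\subset\mathfrak r^2$ can be written $f=\sum r_{ij}x_ix_j$ with $r_{ij}\in R$, and the terms $x_ix_j\,dr_{ij}$ of $df$ lie in $\mathfrak r^2\mathbb T$. So
$$df\equiv\sum r_{ij}(x_i\,dx_j+x_j\,dx_i)\pmod{\mathfrak r^2\mathbb T}.$$
In particular $dI\subset\mathfrak r\mathbb T$. Hence $\mathbb T/\mathfrak r\mathbb T=S/Q$, and since $I\subset\mathfrak r^2$,
$$\mathfrak mS/\mathfrak m^2S=\mathfrak r\mathbb T/(\mathfrak r^2\mathbb T+(dI)\mathbb T).$$
By flatness of $\mathbb T$ over $R$, $\mathfrak r\mathbb T/\mathfrak r^2\mathbb T=(\mathfrak r/\mathfrak r^2)\otimes_\kappa S/Q$, which is free over $S/Q$ on $\bar x_1,\dots,\bar x_n$. Tensor over $S/Q$ with $K$ and write $X_i$ for $\bar x_i$. The image of $df$ in $\bigoplus_iKX_i$ is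
$$\sum\bar r_{ij}(v_jX_i+v_iX_j)=B_q(X,v),\qquad q=\sum\bar r_{ij}X_iX_j.$$
Here $q\in V$, because $\sum r_{ij}x_ix_j=0$ in $A$.

*Every $q\in V$ occurs.* Lift the coefficients of $q\in V$ to $r_{ij}\in R$. Since $q(\bar x)=0$ in $\mathfrak m^2/\mathfrak m^3$, we have $\sum r_{ij}x_ix_j\in I+\mathfrak r^3$, so some $f\in I$ is congruent to this sum modulo $\mathfrak r^3$. Since $d(\mathfrak r^3)\subset\mathfrak r^2\Omega_{R/k}$, the image of $df$ is $B_q(X,v)$. Therefore
$$QS_Q/Q^2S_Q=\Big(\bigoplus_{i=1}^nKX_i\Big)\Big/L,\qquad L=\mathrm{span}_K\{B_q(X,v):q\in V\}.\tag{3}$$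
Dually, put
$$N=L^\perp=\{y\in K^n:\ B_q(y,v)=0\ \text{for all }q\in V\},\qquad \dim_KN=n-\dim_KL=\dim_K QS_Q/Q^2S_Q.\tag{4}$$

*A target for the proof.* It is enough to show that $V=0$ if $S_Q$ is regular. In that case $L=0$, so by (4) the embedding dimension of $S_Q$ is $n$, and regularity with (2) gives $n=h=2d-n$, that is, $n=d$.

## Counting quadrics

By (2) and (4), $S_Q$ is regular if and only if $n-\dim L=2d-n$, that is,
$$\dim_KL=2(n-d).$$
The sensible first attempt is to bound $\dim L$ by the number of quadrics, since $\dim_KL\le\dim_\kappa V$.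

Take the surface singularity $xy=z^2$, with $A$ its local ring at the origin. Here $n=3$, $d=2$, and $V$ is spanned by $q=X_1X_2-X_3^2$. So $L$ is spanned by $v_2X_1+v_1X_2-2v_3X_3$ and $\dim L=1<2=2(n-d)$. We will see in the last section that $\Omega$ is of linear type here. So $S_Q$ is a one-dimensional local ring with a two-dimensional cotangent space: not regular, as Theorem 1 predicts.

The count works for every complete intersection. Let $A=R/I$ as in Step 1, with $I$ generated by $c=\dim R-\dim A=n-d$ elements. As $V$ is the image of $I$ in $\mathfrak r^2/\mathfrak r^3$, it is spanned by the images of these generators, so $\dim L\le c$. If $\dim L=2c$, then $c=0$ and $A$ is regular.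

The count stops when there are $2(n-d)$ or more quadrics. Let $A$ be the localization of the ring $k[s_it_j: i=1,2,\ j=1,\dots,4]$ at the ideal generated by the $s_it_j$. Then $n=8$, and $d=5$, because the fraction field is $k(s_1t_1,\dots,s_1t_4,s_2/s_1)$. The ring is graded with the $s_it_j$ in degree one, and its degree-two part has dimension $3\cdot10=30$. There are $36$ quadratic monomials in $8$ variables, so $\dim V=6=2(n-d)$. The space $V$ is spanned by the six $2\times2$ minors of a $2\times4$ matrix of variables.

So the number of quadrics no longer excludes $\dim L=2(n-d)$, and one has to look at $L$ itself. Here this can be done. Regard $v$ as a $2\times4$ matrix with rows $\mathbf v_1,\mathbf v_2$. A matrix with rows $\mathbf y_1,\mathbf y_2$ lies in $N$ if and only if $\mathbf y_1\wedge\mathbf v_2+\mathbf v_1\wedge\mathbf y_2=0$. Choose a complement of $\langle\mathbf v_1,\mathbf v_2\rangle$ in $K^4$. The components of $\mathbf y_1$ and $\mathbf y_2$ in it must vanish, and if $\mathbf y_1=a\mathbf v_1+b\mathbf v_2$, $\mathbf y_2=c\mathbf v_1+a'\mathbf v_2$, the condition is $a+a'=0$. So $\dim N=3$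 and $\dim L=5<6$. (No claim is made that $\Omega$ is of linear type here; the example only shows that $\dim V$ alone does not decide.) For a general $A$ we have no list of the quadrics, and we need an argument that does not count them.

## What the map $A\to S_Q$ gives

**From now on assume that $S_Q$ is regular**, of dimension $h$. We want to show $V=0$.

**Step 2: $N$ is isotropic for every $q\in V$.** The purpose is to turn regularity of $S_Q$ into equations on $N$.

The natural map $A\to S_Q$ sends $\mathfrak m$ into $QS_Q$. So it induces a homomorphism of graded $\kappa$-algebras $\mathrm{gr}_{\mathfrak m}(A)\to\mathrm{gr}_{QS_Q}(S_Q)$. Let $u_1,\dots,u_h$ be a basis of $QS_Q/Q^2S_Q$. Because $S_Q$ is regular, the target is the polynomial ring $K[u_1,\dots,u_h]$. Write the image of $\bar x_i$ as $\sum_jw_{j,i}u_j$ and put $w_j=(w_{j,1},\dots,w_{j,n})\in K^n$.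

The $K$-linear map $\bigoplus KX_i\to K^h$, $X_i\mapsto(w_{1,i},\dots,w_{h,i})$, is the quotient map in (3) written in coordinates. Its kernel is $L$. On the other hand, $\sum c_iX_i$ is in the kernel if and only if $\sum_ic_iw_{j,i}=0$ for all $j$. So $L$ is the space of linear forms that vanish on all $w_j$, and $N=L^\perp=\mathrm{span}_K(w_1,\dots,w_h)$.

Let $q\in V$. Since $q(\bar x_1,\dots,\bar x_n)=0$ in $\mathrm{gr}_{\mathfrak m}(A)$, we get $q\big(\sum_ju_jw_j\big)=0$ in $K[u_1,\dots,u_h]$. Substitute arbitrary elements of $K$ for the $u_j$:
$$q(y)=0\qquad\text{for all }q\in V,\ y\in N.\tag{5}$$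

In the example with $2\times4$ matrices, (5) fails: if $\mathbf y$ has rows $\mathbf v_1,-\mathbf v_2$, then $\mathbf y\in N$, but its minors are the negatives of those of $v$. This confirms that no regular $S_Q$ can give this $V$.

*Characteristic $2$ is finished.* For $q\in V$ we have $B_q(v,v)=2q(v)$. If $\mathrm{char}\,k=2$, this is $0$, so $v\in N$, and (5) gives $q(v)=0$. But $q$ has coefficients in $\kappa$ and $v_1,\dots,v_n$ are algebraically independent over $\kappa$, so $q=0$. Hence $V=0$.

*Where this stops.* If $\mathrm{char}\,k\ne2$, then $v\in N$ if and only if $q(v)=0$ for all $q\in V$, that is, if and only if $V=0$. So if $V\ne0$, the one vector that we know to be generic lies outside the space where (5) gives information.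

## Two nearby points and the deformation to the normal cone of the diagonal

The way past this is to use a second map. Points of $\mathrm{Spec}\,S$ are tangent vectors, and a tangent vector is a limit of pairs of points of $\mathrm{Spec}\,A$. There is a family with parameter $\lambda$ whose fibre at $\lambda=0$ is $\mathrm{Spec}\,S$ and whose part over $\lambda\ne0$ consists of pairs of points. On the total space there are two maps to $\mathrm{Spec}\,A$, the first and the second point of the pair. They agree at $\lambda=0$, and their difference to first order in $\lambda$ is the tangent vector, whose coordinates at the generic point of the fibre over $\mathfrak m$ are $v$. If the local ring of the fibre is regular, so is that of the total space, and the argument of Step 2 can be applied to both maps.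

**Step 3: $S$ is the associated graded ring of the diagonal.** The purpose is to know that the fibre at $\lambda=0$ is exactly $\mathrm{Spec}\,S$; this is the second use of linear type.

Let $P=A\otimes_kA$. It is a localization of a finitely generated $k$-algebra, hence Noetherian. Let $J=\ker(P\to A)$ be the kernel of multiplication. Then $J/J^2=\Omega$, with $da$ the class of $1\otimes a-a\otimes1$. The graded ring $\mathrm{gr}_J(P)=\bigoplus_iJ^i/J^{i+1}$ is generated over $P/J=A$ by its degree-one part $\Omega$, so there is a natural surjection $S\to\mathrm{gr}_J(P)$. We claim that it is an isomorphism.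

Let $W=\{a\otimes b:\ a,b\in A\setminus0\}$. This is a multiplicative set in $P$, with $W^{-1}P=F\otimes_kF$, and its image in $P/J=A$ is $A\setminus0$. Localization commutes with forming the associated graded ring, so
$$\mathrm{gr}_J(P)\otimes_AF=W^{-1}\mathrm{gr}_J(P)=\mathrm{gr}_{J'}(F\otimes_kF),\qquad J'=\ker(F\otimes_kF\to F).$$
After $\otimes_AF$ the surjection is therefore the natural map $\mathcal S_F(J'/J'^2)\to\mathrm{gr}_{J'}(F\otimes_kF)$.

The ideal $J'$ is maximal, so each $J'^i/J'^{i+1}$ is an $F$-vector space and does not change when we localize at $J'$. Since $k$ is perfect, there is a smooth finitely generated $k$-domain $B\subset F$ with fraction field $F$. The ring $F\otimes_kB$ is smooth over $F$, hence regular, and $F\otimes_kF$ is a localization of it. So $(F\otimes_kF)_{J'}$ is a regular local ring, and its associated graded ring is the symmetric algebra of its cotangent space $J'/J'^2$. Thus the map is an isomorphism after $\otimes_AF$.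

Since $F$ is flat over $A$, the kernel of $S\to\mathrm{gr}_J(P)$ becomes $0$ after $\otimes_AF$, that is, it is $A$-torsion. As $S$ is torsion-free, the kernel is $0$.

**Step 4: the regular local ring $O$.** The purpose is to build the total space near the generic point of the fibre over $\mathfrak m$.

The extended Rees algebra of $J$ is
$$\mathcal R=P[\lambda,J\lambda^{-1}]=\bigoplus_{i\in\mathbb Z}J^i\lambda^{-i}\subset P[\lambda,\lambda^{-1}],\qquad J^i=P\ \text{for }i\le0.$$
It is finitely generated over $P$, hence Noetherian. The element $\lambda$ is a nonzerodivisor, and by Step 3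
$$\mathcal R/\lambda\mathcal R=\bigoplus_{i\ge0}J^i/J^{i+1}=\mathrm{gr}_J(P)=S.$$

*Example.* Let $A=k[x]_{(x)}$ and write $x$, $x'$ for $x\otimes1$, $1\otimes x$. Then $J=(x'-x)$, and with $D=(x'-x)\lambda^{-1}$ we have $x'=x+\lambda D$. So $\mathcal R$ is a localization of the polynomial ring $k[x,\lambda,D]$. Modulo $\lambda$ it becomes $A[D]$, with $D=dx$. The two maps from $A$ are $x\mapsto x$ and $x\mapsto x+\lambda D$.

In general, let $\mathfrak Q$ be the preimage of $Q$ in $\mathcal R$, let $O=\mathcal R_{\mathfrak Q}$, and let $\mathfrak n$ be its maximal ideal. Then $O/\lambda O=S_Q$ is regular of dimension $h$, and $\lambda\in\mathfrak n$ is a nonzerodivisor. So $\dim O=h+1$, and $\mathfrak n$ is generated by $h+1$ elements: $\lambda$ and lifts of $h$ generators of $QS_Q$. Hence $O$ is regular local of dimension $h+1$, with residue field $K$. The kernel of the surjection $\mathfrak n/\mathfrak n^2\to QS_Q/Q^2S_Q$ is spanned by $\Lambda=\bar\lambda$, and counting dimensions shows $\Lambda\ne0$. Choose $U_1,\dots,U_h\in\mathfrak n/\mathfrak n^2$ that lift a basis of $QS_Q/Q^2S_Q$. Then $U_1,\dots,U_h,\Lambda$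 is a basis of $\mathfrak n/\mathfrak n^2$, and
$$\mathrm{gr}_{\mathfrak n}(O)=K[U_1,\dots,U_h,\Lambda]$$
is a polynomial ring.

**Step 5: two maps $A\to O$.** The purpose is to find two vectors in $K^n$ that differ by $v$ and on which every $q\in V$ vanishes.

Let $\alpha,\beta:A\to O$ be the ring homomorphisms $\alpha(a)=a\otimes1$ and $\beta(a)=1\otimes a$. Both $a\otimes1$ and $1\otimes a$ have image $a$ in $P/J=A$, so modulo $\lambda$ both maps become the natural map $A\to S_Q$. In particular both send $\mathfrak m$ into $\mathfrak n$, and they induce the same map $\kappa\to K$. For $a\in A$,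
$$\beta(a)=\alpha(a)+\lambda D(a),\qquad D(a)=(1\otimes a-a\otimes1)\lambda^{-1}\in\mathcal R,\tag{6}$$
and the image of $D(a)$ in $\mathcal R/\lambda\mathcal R=S$ is the class of $1\otimes a-a\otimes1$ in $J/J^2$, that is, $da$. So the residue of $D(x_i)$ in $K$ is $v_i$.

Hence $\alpha$ and $\beta$ induce homomorphisms of graded $\kappa$-algebras $\mathrm{gr}_{\mathfrak m}(A)\to K[U,\Lambda]$, where $\kappa$ acts on $K$ through the common map $\kappa\to K$. Compose both with the graded $K$-algebra map $K[U,\Lambda]\to K[\Lambda]$ that sends every $U_j$ to $0$. Let $z_i\in K$ be the coefficient of $\Lambda$ in the class of $\alpha(x_i)$. By (6), the class of $\beta(x_i)$ in $\mathfrak n/\mathfrak n^2$ is that of $\alpha(x_i)$ plus $v_i\Lambda$. So the two composites are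
$$\bar x_i\overset{\alpha}{\longmapsto}z_i\Lambda,\qquad \bar x_i\overset{\beta}{\longmapsto}(z_i+v_i)\Lambda.\tag{7}$$
Put $z=(z_1,\dots,z_n)\in K^n$. For $q\in V$ we have $q(\bar x_1,\dots,\bar x_n)=0$ in $\mathrm{gr}_{\mathfrak m}(A)$, and (7) gives $q(z)\Lambda^2=0$ and $q(z+v)\Lambda^2=0$ in $K[\Lambda]$. That is,
$$q(z)=0,\qquad q(z+v)=0\qquad\text{for all }q\in V.\tag{8}$$

The vector $z$ depends on the choice of the $U_j$, but (8) holds for every choice.

## The midpoint of $z$ and $z+v$

**Step 6: $V=0$.** The purpose is to derive $q(v)=0$ from (5) and (8). If $2$ is invertible, the picture is as follows. Let $m=z+\tfrac12v$ be the midpoint. The form $q$ vanishes at $m\pm\tfrac12v$. Subtracting the two equations gives $B_q(m,v)=0$ for all $q\in V$, so $m\in N$, and $q(m)=0$ by (5). Adding them gives $2q(m)+\tfrac12q(v)=0$, so $q(v)=0$. Working with $2m=2z+v$ avoids the division, so here is the argument in every characteristic.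

Let $q\in V$. By (8),
$$B_q(z,v)=q(z+v)-q(z)-q(v)=-q(v).\tag{9}$$
Hence
$$B_q(2z+v,v)=2B_q(z,v)+B_q(v,v)=-2q(v)+2q(v)=0.$$
This holds for all $q\in V$, so $2z+v\in N$. Now (5), (8) and (9) give, for every $q\in V$,
$$0=q(2z+v)=4q(z)+2B_q(z,v)+q(v)=0-2q(v)+q(v)=-q(v).$$
So $q(v)=0$. Since $q$ has coefficients in $\kappa$ and $v_1,\dots,v_n$ are algebraically independent over $\kappa$, $q=0$. Thus $V=0$.

**Conclusion of the proof of Theorem 1.** As $V=0$, we have $L=0$ and $N=K^n$. By (4) and regularity of $S_Q$, $h=\dim_KN=n$. With $h=2d-n$ from (2) we get $n=d$, so $A$ is regular. $\blacksquare$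

## The singular locus of $\mathrm{Spec}\,S$

We return to a domain $A$ essentially of finite type over $k$, not necessarily local. Recall that a Noetherian ring satisfies Serre's condition $(R_j)$ if its localizations at all primes of height at most $j$ are regular, and that a Noetherian domain is normal if and only if it satisfies $(R_1)$ and $(S_2)$ (Serre's criterion).

**Corollary 3.** If $\Omega$ is of linear type, then:

1. $\mathrm{Sing}(S)$ is the full preimage of $\mathrm{Sing}(A)$ under $\mathrm{Spec}\,S\to\mathrm{Spec}\,A$.
2. For $j\ge0$: $S$ satisfies $(R_j)$ if and only if $\mathrm{edim}\,A_{\mathfrak p}\le2\dim A_{\mathfrak p}-j-1$ for all non-regular $\mathfrak p$.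
3. $\Omega$ is normal if and only if $S$ satisfies $(S_2)$ and $\mathrm{edim}\,A_{\mathfrak p}\le2\dim A_{\mathfrak p}-2$ for all non-regular $\mathfrak p$.

**Proof.** (1) Let $\mathfrak q\in\mathrm{Spec}\,S$ lie over $\mathfrak p$. If $A_{\mathfrak p}$ is regular, then $\Omega_{\mathfrak p}$ is free, $S_{\mathfrak p}$ is a polynomial ring over $A_{\mathfrak p}$, and $S_{\mathfrak q}$ is regular. Conversely, let $S_{\mathfrak q}$ be regular. We have $\mathfrak pS_{\mathfrak p}\subset\mathfrak qS_{\mathfrak p}$, and $\mathfrak pS_{\mathfrak p}$ is prime by Theorem 1 for $A_{\mathfrak p}$. The local ring of $S$ at $\mathfrak pS_{\mathfrak p}$ is a localization of $S_{\mathfrak q}$, hence regular. By Theorem 1, $A_{\mathfrak p}$ is regular.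

(2) Condition $(R_j)$ says that every non-regular prime of $S$ has height at least $j+1$. Let $\mathfrak q$ be a prime of $S$ and $\mathfrak p=\mathfrak q\cap A$. By (1), $\mathfrak q$ is non-regular if and only if $\mathfrak p$ is. In that case $\mathfrak q$ contains $\mathfrak pS_{\mathfrak p}\cap S$, which is itself a non-regular prime of $S$ (it lies over $\mathfrak p$), of height $2\dim A_{\mathfrak p}-\mathrm{edim}\,A_{\mathfrak p}$. So $(R_j)$ holds if and only if $2\dim A_{\mathfrak p}-\mathrm{edim}\,A_{\mathfrak p}\ge j+1$ for all non-regular $\mathfrak p$.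

(3) Since $S=\mathcal R(\Omega)$ is a domain, this is (2) with $j=1$ together with Serre's criterion. $\blacksquare$

## Complete intersections and sharpness of the bound

For complete intersections both linear type and normality can be read off from embedding dimensions.

**Proposition 4.** Let $A=R/(f_1,\dots,f_c)$ be a local domain, with $R$ a regular local ring essentially of finite type over $k$ and $f_1,\dots,f_c$ an $R$-regular sequence. Then $\Omega$ is of linear type if and only if $\mathrm{edim}\,A_{\mathfrak p}\le2\dim A_{\mathfrak p}-1$ for all $\mathfrak p\ne0$, and in that case $S$ is Cohen–Macaulay. Moreover, $\Omega$ is of linear type and normal if and only if $\mathrm{edim}\,A_{\mathfrak p}\le2\dim A_{\mathfrak p}-2$ for all non-regular $\mathfrak p$.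

**Proof.** *Notation.* Let $d=\dim A=\dim R-c$, let $e$ be the transcendence degree of the residue field over $k$, and let $N_0=\mathrm{rank}\,\Omega_{R/k}=\dim R+e=c+d+e$. Then $S=A[T_1,\dots,T_{N_0}]/(F_1,\dots,F_c)$, where $F_i$ is the linear form given by $df_i$. For every prime $\mathfrak p$ of $A$, (1) for $A$ and for $A_{\mathfrak p}$ gives
$$d+e=\dim A_{\mathfrak p}+\mathrm{trdeg}_k\kappa(\mathfrak p),\qquad \mu(\Omega_{\mathfrak p})=\mathrm{edim}\,A_{\mathfrak p}+\mathrm{trdeg}_k\kappa(\mathfrak p).\tag{10}$$
These do not need linear type.

*Linear type gives the inequality.* If $\Omega$ is of linear type and $\mathfrak p\ne0$, then $\mathfrak pS_{\mathfrak p}$ is a nonzero prime of a domain, so its height $2\dim A_{\mathfrak p}-\mathrm{edim}\,A_{\mathfrak p}$ is at least $1$.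

*The inequality gives linear type.* Assume $\mathrm{edim}\,A_{\mathfrak p}\le2\dim A_{\mathfrak p}-1$ for all $\mathfrak p\ne0$. The aim is to show that all associated primes of $S$ lie over $0$. Let $\mathfrak q$ be a minimal prime of $(F_1,\dots,F_c)$ in $A[T]$ and $\mathfrak p=\mathfrak q\cap A$. Since $\Omega\otimes\kappa(\mathfrak p)$ is the quotient of $\kappa(\mathfrak p)^{N_0}$ by the span of the $F_i$, this span has dimension $N_0-\mu(\Omega_{\mathfrak p})$. The image of $\mathfrak q$ in $\kappa(\mathfrak p)[T]$ contains that many independent linear forms, so $\mathrm{ht}(\mathfrak q/\mathfrak pA[T])\ge N_0-\mu(\Omega_{\mathfrak p})$. Together with $\mathrm{ht}\,\mathfrak q=\mathrm{ht}\,\mathfrak p+\mathrm{ht}(\mathfrak q/\mathfrak pA[T])$ and (10), this gives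
$$\mathrm{ht}\,\mathfrak q\ \ge\ \dim A_{\mathfrak p}+N_0-\mu(\Omega_{\mathfrak p})\ =\ c+2\dim A_{\mathfrak p}-\mathrm{edim}\,A_{\mathfrak p}.$$
The right-hand side is at least $c+1$ if $\mathfrak p\ne0$, and equals $c$ if $\mathfrak p=0$. By Krull's height theorem $\mathrm{ht}\,\mathfrak q\le c$. Hence $\mathfrak p=0$ and $\mathrm{ht}\,\mathfrak q=c$.

So the ideal $(F_1,\dots,F_c)$, which is proper because the $F_i$ are linear forms, has height $c$. The ring $A$ is a complete intersection, so $A[T]$ is Cohen–Macaulay. An ideal of height $c$ with $c$ generators in a Cohen–Macaulay ring is unmixed with Cohen–Macaulay quotient. So $S$ is Cohen–Macaulay, and all its associated primes come from minimal primes $\mathfrak q$ as above and lie over $0\in\mathrm{Spec}\,A$. Therefore nonzero elements of $A$ are nonzerodivisors on $S$: $S$ is torsion-free, that is, $\Omega$ is of linear type.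

*Normality.* One direction is Corollary 2. For the other, suppose $\mathrm{edim}\,A_{\mathfrak p}\le2\dim A_{\mathfrak p}-2$ for all non-regular $\mathfrak p$. Then $\mathrm{edim}\,A_{\mathfrak p}\le2\dim A_{\mathfrak p}-1$ for all $\mathfrak p\ne0$: for regular $A_{\mathfrak p}$ of dimension at least $1$ this says $\dim A_{\mathfrak p}\ge1$. So $\Omega$ is of linear type and $S$ is Cohen–Macaulay, in particular $(S_2)$, and Corollary 3(3) shows that $\Omega$ is normal. $\blacksquare$

**The bound cannot be improved.** Let $A=k[x_1,x_2,x_3,x_4]_{(x_1,\dots,x_4)}/(x_1x_2+x_3x_4)$. The equation is linear in $x_1$ with coprime coefficients $x_2$ and $x_3x_4$, so $A$ is a domain, of dimension $3$. Its partial derivatives are $x_2,x_1,x_4,x_3$, so by the Jacobian criterion $A$ is regular away from $\mathfrak m$. Being a hypersurface that is regular in codimension one, it is normal. The only non-regular prime is $\mathfrak m$, where $\mathrm{edim}\,A=4=2\cdot3-2$. By Proposition 4, $\Omega$ is of linear type and normal, with equality in the bound.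

**Linear type alone does not give the bound.** Let $A=k[x,y,z]_{(x,y,z)}/(xy-z^2)$. Again the equation is linear in $x$ with coprime coefficients $y$ and $z^2$, so $A$ is a domain, of dimension $2$. Two of the partial derivatives are $y$ and $x$, and a prime of $A$ that contains both also contains $z^2=xy$, hence is $\mathfrak m$. So in every characteristic $A$ is regular away from $\mathfrak m$. At $\mathfrak m$ we have $\mathrm{edim}\,A=3=2\cdot2-1$, and at the primes of height one $\mathrm{edim}\,A_{\mathfrak p}=1=2\cdot1-1$. By Proposition 4, $\Omega$ is of linear type but not normal. This is the surface from the section on counting quadrics: $\mathfrak mS$ is a prime of height one at which $S$ is not regular.
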